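\title{Chirps and multilinear multipliers singular along large subspaces}

\begin{abstract}
We consider $n$-linear Fourier multipliers on the real line whose symbols satisfy Mikhlin--H\"ormander bounds relative to a non-degenerate subspace $\Gamma\subset\mathbb{R}^n$ of dimension $d<n$. By a theorem of Muscalu, Tao and Thiele these operators are bounded when $d<\frac{n+1}{2}$. We show that for $d\ge\frac{n+1}{2}$ every such $\Gamma$ carries a real symbol whose operator satisfies no $L^p$ estimates; in particular this holds for $d=\lceil\frac{n+1}{2}\rceil$ and every $n\ge3$. The operator is tested on chirps, and the symbol contains a quadratic phase matched to them. When $2d=n+1$, symbols living on $K$ dyadic scales have norm $O(K)$ for exponents $p_j\ge2$, and this growth is attained. When $2d>n+1$, a single scale already fails.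
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Multilinear multipliers}
Write $\hat f(\xi)=\int f(x)e^{-2\pi i x\xi}\,dx$ and $\sigma(\xi)=\xi_1+\dots+\xi_n$ for $\xi\in\mathbb{R}^n$. A bounded measurable symbol $m:\mathbb{R}^n\to\mathbb{C}$ defines an $n$-linear operator on Schwartz functions $f=(f_1,\dots,f_n)\in\mathcal{S}(\mathbb{R})^n$,
\[
T_m(f)(x)=\int_{\mathbb{R}^n}m(\xi)\prod_{j=1}^n\hat f_j(\xi_j)\,e^{2\pi i x\sigma(\xi)}\,d\xi .
\]
For $m=1$ this is the product $f_1\cdots f_n$, and H\"older's inequality is the model for the estimates one asks for. Given $\vec p=(p_1,\dots,p_n)\in[1,\infty]^n$, define $p\in[\frac1n,\infty]$ by $\frac1p=\sum_{j\le n}\frac1{p_j}$, and let $\|T\|_{\vec p}\in[0,\infty]$ be the best constant $C$ in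
\[
\|T(f)\|_{L^p(\mathbb{R})}\le C\prod_{j=1}^n\|f_j\|_{L^{p_j}(\mathbb{R})},\qquad f\in\mathcal{S}(\mathbb{R})^n,
\]
with $\|T\|_{\vec p}=\infty$ if there is no such constant. We say that $T$ \emph{satisfies no $L^p$ estimates} if $\|T\|_{\vec p}=\infty$ for every $\vec p\in[1,\infty]^n$.

Two changes of variables will be used. For $\delta>0$ and $t\in\mathbb{R}^n$,
\begin{align}
T_{m(\cdot/\delta)}\big(f_1(\delta\,\cdot),\dots,f_n(\delta\,\cdot)\big)(x)&=T_m(f)(\delta x),\label{eq:dilation}\\
T_{m(\cdot-t)}\big(e^{2\pi i t_1\cdot}f_1,\dots,e^{2\pi i t_n\cdot}f_n\big)(x)&=e^{2\pi i x\sigma(t)}\,T_m(f)(x).\label{eq:modulation}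
\end{align}
The first follows from the substitution $\xi\mapsto\delta\xi$, because $f_j(\delta\,\cdot)$ has Fourier transform $\delta^{-1}\hat f_j(\cdot/\delta)$, and the second from $\xi\mapsto\xi+t$. Since $\|g(\delta\,\cdot)\|_s=\delta^{-1/s}\|g\|_s$ and $\frac1p=\sum\frac1{p_j}$, identity \eqref{eq:dilation} shows that $\|T_m\|_{\vec p}$ does not change when the symbol is dilated.

\begin{definition}
Let $\Gamma\subset\mathbb{R}^n$ be a subspace of dimension $d<n$. A symbol $m$ is a \emph{Mikhlin--H\"ormander multiplier adapted to $\Gamma$}, written $m\in\mathcal{M}_\Gamma$, if $m$ is smooth on $\mathbb{R}^n\setminus\Gamma$ and for every multi-index $\beta$ there is a constant $C_\beta$ with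
\[
|\partial^\beta m(\xi)|\le C_\beta\operatorname{dist}(\xi,\Gamma)^{-|\beta|}\qquad(\xi\notin\Gamma).
\]
\end{definition}

Such a symbol is nearly constant on a ball whose radius is a small multiple of its distance to $\Gamma$, and it is otherwise free: at distance $\delta$ from $\Gamma$ it may take unrelated values at points more than $\delta$ apart. The larger $\Gamma$ is, the more freedom the symbol has. The class is invariant under dilations and under translations by vectors of $\Gamma$, with the same constants $C_\beta$. A basic example is the $n$-linear Hilbert transform $\operatorname{p.v.}\int\prod_jf_j(x-s_jt)\,\frac{dt}t$. Its symbol $-i\pi\operatorname{sgn}(s\cdot\xi)$ is locally constant off the hyperplane $s\cdot\xi=0$ and so is adapted to it.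

Pairing $T_m(f)$ with one more function gives
\[
\int T_m(f)\,f_{n+1}\,dx=\int_{\mathbb{R}^n}m(\xi)\,\hat f_1(\xi_1)\cdots\hat f_n(\xi_n)\,\hat f_{n+1}(-\sigma(\xi))\,d\xi .
\]
There are thus $n+1$ frequencies $\xi_1,\dots,\xi_n,\xi_{n+1}=-\sigma(\xi)$ on an equal footing, and the position of $\Gamma$ should be measured against all of them. Let
\[
\tilde\Gamma=\Big\{(\xi_1,\dots,\xi_{n+1}):\ (\xi_1,\dots,\xi_n)\in\Gamma,\ \sum_{j=1}^{n+1}\xi_j=0\Big\}\subset\mathbb{R}^{n+1}.
\]

\begin{definition}
$\Gamma$ is \emph{non-degenerate} if for every $I\subset\{1,\dots,n+1\}$ with $|I|=d$ the space $\tilde\Gamma$ is a graph over the variables $(\xi_i)_{i\in I}$, that is, the coordinate projection $\tilde\Gamma\to\mathbb{R}^I$ is bijective.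
\end{definition}

In words: along $\tilde\Gamma$ any $d$ of the frequencies can be prescribed, and they determine the others. For $n=2$, $d=1$ this excludes exactly the lines $\xi_1=0$, $\xi_2=0$ and $\xi_1+\xi_2=0$.

\subsection*{The threshold $\frac{n+1}2$}
For small $\Gamma$ all adapted symbols are bounded.

\begin{theorem}[Muscalu--Tao--Thiele]\label{thm:MTT}
Let $\Gamma\subset\mathbb{R}^n$ be non-degenerate of dimension $0\le d<\frac{n+1}2$ and let $m\in\mathcal{M}_\Gamma$. Then $T_m$ maps $L^{p_1}\times\dots\times L^{p_n}$ to $L^{p_{n+1}'}$ whenever $\sum_{j=1}^{n+1}\frac1{p_j}=1$ and $1<p_j<\infty$ for all $j$.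
\end{theorem}

Here $s'$ denotes the conjugate exponent, $\frac1s+\frac1{s'}=1$. We use Theorem~\ref{thm:MTT} only in Corollary~\ref{cor:classification}. Conversely, by a result of Kesler, if $n\ge5$ and $\frac{n+3}2\le d<n$, there are uncountably many non-degenerate $\Gamma$ of dimension $d$ that each admit a symbol in $\mathcal{M}_\Gamma$ with unbounded operator. The interval $[\frac{n+1}2,\frac{n+3}2)$ contains exactly one integer, $\lceil\frac{n+1}2\rceil$, and for $n=3,4$ this is the only dimension with $\frac{n+1}2\le d<n$. The following question comes from \cite{Kesler}.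

\medskip
\noindent\textbf{Question.} \emph{Given $n\ge3$, is there a non-degenerate subspace $\Gamma\subset\mathbb{R}^n$ of dimension $\lceil\frac{n+1}2\rceil$ and a real-valued $m\in\mathcal{M}_\Gamma$ such that $T_m$ satisfies no $L^p$ estimates?}
\medskip

A counting heuristic suggests what to expect. Take the part of the symbol at distance about $1$ from $\Gamma$ and cut it into unit cubes centered at integer points $\ell$. Split each $f_j$ into pieces with frequencies in unit intervals, and let $\alpha_{j,l}$ be the size, near a fixed point $x$, of the piece with frequency about $l\in\mathbb{Z}$. Orthogonality controls $\|\alpha_j\|_{\ell^2}$, so one wants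
\begin{equation}\label{eq:model}
\sum_{\ell\in S}\prod_{j=1}^{n+1}\alpha_{j,\ell_j}\le C\prod_{j=1}^{n+1}\|\alpha_j\|_{\ell^2},
\end{equation}
where $S\subset\mathbb{Z}^{n+1}$ consists of the points with $\sum\ell_j=0$ at bounded distance from $\tilde\Gamma$. If every $\alpha_j$ is the indicator function of $[-L,L]$, the left side is about $L^d$ and the right side about $L^{(n+1)/2}$. For even $n$ the dimension in the Question exceeds $\frac{n+1}2$, and one expects failure at a single scale. For odd $n$ it equals $\frac{n+1}2$. Then \eqref{eq:model} is true (Section~\ref{sec:upper}), with nothing to spare, and the answer depends on how the scales add up. In the range of Theorem~\ref{thm:MTT} the bound is independent of the number of scales, and one could hope that this persists. It does not.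

\subsection*{Results}
The counterexample needs only a weak form of non-degeneracy:
\begin{itemize}
\item[(H)] $\tilde\Gamma$ is not contained in any coordinate hyperplane $\{\xi_j=0\}$, $1\le j\le n+1$.
\end{itemize}
A non-degenerate $\Gamma$ with $d\ge1$ satisfies (H): given $j$, choose $I\ni j$ with $|I|=d$; then $\tilde\Gamma$ projects onto $\mathbb{R}^I$, so $\xi_j$ does not vanish identically on $\tilde\Gamma$.

\begin{theorem}\label{thm:main}
Let $\Gamma\subset\mathbb{R}^n$ be a subspace of dimension $\frac{n+1}2\le d\le n-1$ satisfying \textup{(H)}. Then there is a real-valued $m\in\mathcal{M}_\Gamma$ such that $T_m$ satisfies no $L^p$ estimates.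
\end{theorem}

\begin{corollary}\label{cor:question}
For every $n\ge3$ non-degenerate subspaces of $\mathbb{R}^n$ of dimension $\lceil\frac{n+1}2\rceil$ exist, and each of them admits a real-valued $m\in\mathcal{M}_\Gamma$ such that $T_m$ satisfies no $L^p$ estimates. The answer to the Question is yes for every $n\ge3$.
\end{corollary}

\begin{corollary}\label{cor:classification}
Let $\Gamma\subset\mathbb{R}^n$ be non-degenerate with $0\le d<n$. There is $m\in\mathcal{M}_\Gamma$ such that $T_m$ satisfies no $L^p$ estimates if and only if $d\ge\frac{n+1}2$, and in that case $m$ can be taken real.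
\end{corollary}

The last result confirms both predictions of the heuristic and shows that at the critical dimension the triangle inequality over scales cannot be improved.

\begin{theorem}\label{thm:scales}
Let $\Gamma\subset\mathbb{R}^n$ be non-degenerate with $1\le d<n$.
\begin{itemize}
\item[(a)] Let $2d=n+1$, $2\le p_1,\dots,p_{n+1}\le\infty$ and $\sum_{j=1}^{n+1}\frac1{p_j}=1$. If $m\in\mathcal{M}_\Gamma$ is supported in $\{A\le\operatorname{dist}(\xi,\Gamma)\le2^KA\}$ with $A>0$, $K\ge1$, then
\[
\|T_m\|_{L^{p_1}\times\dots\times L^{p_n}\to L^{p_{n+1}'}}\le CK,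
\]
where $C$ depends only on $\Gamma$, the exponents and finitely many $C_\beta$. The linear growth is optimal: there are real symbols $m_K$, $K=1,2,\dots$, supported in $K$ consecutive dyadic shells around $\Gamma$, with constants $C_\beta$ independent of $K$, such that $\|T_{m_K}\|_{\vec p}\ge c_{\vec p}K$ for every $\vec p\in[1,\infty]^n$, where $c_{\vec p}>0$.
\item[(b)] Let $2d>n+1$. There is a real $m\in\mathcal{M}_\Gamma$, supported in $\{c\le\operatorname{dist}(\xi,\Gamma)\le C\}$ for some $0<c<C$ and with all derivatives bounded, such that $T_m$ satisfies no $L^p$ estimates.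
\end{itemize}
\end{theorem}

These statements produce some bad symbol in $\mathcal{M}_\Gamma$; they say nothing about a particular member of the class such as $\operatorname{sgn}(s\cdot\xi)$.

Section~\ref{sec:example} shows the mechanism for one plane in $\mathbb{R}^3$. Sections~\ref{sec:symbols} and~\ref{sec:chirps} build the symbols and the test functions, Section~\ref{sec:lower} proves Theorem~\ref{thm:main}, the corollaries and the lower bounds in Theorem~\ref{thm:scales}, and Section~\ref{sec:upper} proves the upper bound.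

\section{The plane $\xi_1+2\xi_2+3\xi_3=0$}\label{sec:example}

To defeat all exponents $\vec p$ at once, the test functions should have modulus about $1$ on an interval of length $R$ and be small outside it. Then $\prod\|f_j\|_{p_j}\approx R^{1/p}$, and it is enough to make $|T_m(f)|$ large on an interval of length about $R$. To saturate \eqref{eq:model}, the functions should also spread evenly over many frequencies. Chirps do both. Recall the Fresnel integral: for real $a\ne0$,
\begin{equation}\label{eq:fresnel}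
\int_{\mathbb{R}}e^{i\pi au^2}\,du=|a|^{-1/2}e^{i\frac\pi4\operatorname{sgn}a},
\end{equation}
where the improper integrals over $(0,\infty)$ and $(-\infty,0)$ converge separately. Completing the square, the inverse Fourier transform of $e^{-i\pi\xi^2/a}$ is a constant multiple of the chirp $e^{i\pi ax^2}$, whose frequency near $x$ is $ax$. If the $j$-th function is a chirp with rate $b_j$, the frequency vector near $x$ is $xb$. We take $b\in\Gamma$, so that at every $x$ the functions probe the symbol near its singular set.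

The computation in this section uses untruncated chirps and is formal; it is not used later. Let $n=3$ and $\Gamma=\{\xi_1+2\xi_2+3\xi_3=0\}$, which is non-degenerate by Lemma~\ref{lem:vandermonde} below, with $d=2=\frac{n+1}2$. Take $b=(1,1,-1)\in\Gamma$ and use the coordinates
\[
\xi=z\,(1,1,-1)+\nu\,(1,-2,1)+\mu\,(-1,0,1),\qquad d\xi=2\,dz\,d\nu\,d\mu .
\]
Then $\sigma(\xi)=z$ and $\xi_1+2\xi_2+3\xi_3=2\mu$, so $z$ is the output frequency and $|\mu|$ is proportional to $\operatorname{dist}(\xi,\Gamma)$. Let $\hat f_1(\tau)=\hat f_2(\tau)=e^{-i\pi\tau^2}$ and $\hat f_3(\tau)=e^{i\pi\tau^2}$. We have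
\[
\xi_1^2-\xi_3^2=(z+\nu-\mu)^2-(z-\nu-\mu)^2=4\nu(z-\mu),\qquad \xi_2^2=z^2-4\nu z+4\nu^2,
\]
so the mixed terms $\nu z$ cancel and
\[
\xi_1^2+\xi_2^2-\xi_3^2=z^2+q,\qquad q=4\nu(\nu-\mu),\qquad \prod_j\hat f_j(\xi_j)=e^{-i\pi z^2}e^{-i\pi q}.
\]
The variables separate. For a symbol $m=e^{i\pi q}\,\Theta(\nu,\mu)$, independent of $z$, the phase $e^{i\pi q}$ cancels the oscillation in $(\nu,\mu)$, and \eqref{eq:fresnel} gives
\[
T_m(f)(x)=2\int e^{-i\pi z^2+2\pi ixz}\,dz\iint\Theta\,d\nu\,d\mu=2e^{-i\pi/4}e^{i\pi x^2}\iint\Theta\,d\nu\,d\mu .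
\]
The output is again a chirp, and its modulus is $2|\iint\Theta|$.

How large can $\iint\Theta$ be? The gradient of $q$ has size at most $C(|\nu|+|\mu|)$, while $\mathcal{M}_\Gamma$ permits oscillation at rate $|\mu|^{-1}$. So the phase is admissible in the region $|\mu|\le2$, $|\nu\mu|\le2$, and the area under a hyperbola is infinite. Concretely, let $\psi\in C_c^\infty((1,2))$ and $\chi\in C_c^\infty((-1,1))$ be nonnegative and nonzero, and let $\Theta=\sum_{k\ge0}\psi(2^k\mu)\chi(2^{-k}\nu)$. Every term has the same integral $\int\psi\int\chi$, and the sum diverges (Figure~\ref{fig:hyperbola}). The phase is essential: without it the $k$-th term contributes $\iint\psi(2^k\mu)\chi(2^{-k}\nu)e^{-4\pi i\nu(\nu-\mu)}\,d\nu\,d\mu$, the $\nu$-integral is $O(1)$ by Lemma~\ref{lem:vdc} below, the term is $O(2^{-k})$, and the sum converges.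

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.05cm,y=1.5cm]
\fill[gray!30] (-1,1) rectangle (1,2);
\fill[gray!30] (-2,0.5) rectangle (2,1);
\fill[gray!30] (-4,0.25) rectangle (4,0.5);
\draw (-1,1) rectangle (1,2);
\draw (-2,0.5) rectangle (2,1);
\draw (-4,0.25) rectangle (4,0.5);
\draw[dashed,domain=0.9:5,samples=50] plot (\x,{2/\x});
\draw[dashed,domain=0.9:5,samples=50] plot ({-\x},{2/\x});
\draw[->,thick] (-5.2,0) -- (5.2,0) node[right] {$\nu$};
\draw[->] (0,0) -- (0,2.4) node[above] {$\mu$};
\node at (0.5,1.5) {\small $k=0$};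
\node at (1.3,0.75) {\small $k=1$};
\node at (2.9,0.375) {\scriptsize $k=2$};
\node at (2.9,1.35) {$|\nu|\mu=2$};
\end{tikzpicture}
\caption{The case $n=3$, $d=2$, in the plane of zero output frequency. The axis $\mu=0$ is the singular set. The symbol may carry the phase $e^{4\pi i\nu(\nu-\mu)}$ below the dashed hyperbola. The $k$-th piece lives on the rectangle $|\nu|\le2^k$, $2^{-k}\le\mu\le2^{1-k}$, and all rectangles have area $2$.}
\label{fig:hyperbola}
\end{figure}

In general there are $d-1$ variables like $\nu$ and $n-d$ variables like $\mu$, so the $k$-th box has volume $2^{k(d-1)}2^{-k(n-d)}=2^{k(2d-n-1)}$. This agrees with the count behind \eqref{eq:model}. On an interval of length $2^k$ a chirp sweeps out frequencies in a range of length about $2^k$, that is $L=4^k$ windows of length $2^{-k}$, and $L^{d-(n+1)/2}=2^{k(2d-n-1)}$. The same chirp does this for every $k$, and for that reason the scales reinforce each other.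

Three things remain for a proof. The chirps must be truncated at some length $R$, which couples $z$ to the other variables. The scales $2^k\gtrsim R$, which see the truncation, must be shown to be harmless. And the symbol must be made real.

\section{A quadratic form and a family of symbols}\label{sec:symbols}

In Sections~\ref{sec:symbols} and~\ref{sec:chirps} and in the proofs of the lower bounds, $\Gamma$ satisfies the hypotheses of Theorem~\ref{thm:main}. Put
\[
r=n-d\ge1,\qquad \kappa=2d-n-1=d-1-r\ge0 .
\]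
Then $d\ge2$ and $n\ge3$. The letters $c,C$ denote positive constants that depend only on $\Gamma$ and the fixed choices $b,\psi,\chi,h$ below and may change from line to line; $C_\beta$ may also depend on $\beta$. Numbered constants keep their values.

\subsection*{Coordinates}
By (H), each of the linear functionals $\xi_1,\dots,\xi_n,\sigma$ is nonzero on $\Gamma$. Their product is then a nonzero polynomial on $\Gamma$, so there is
\[
b=(b_1,\dots,b_n)\in\Gamma\quad\text{with}\quad b_1,\dots,b_n\ne0\quad\text{and}\quad b_{n+1}:=-\sigma(b)\ne0 .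
\]
This is the only use of (H). Let $H=\ker\sigma$. Since $b\notin H$, every $\xi\in\mathbb{R}^n$ is uniquely
\[
\xi=zb+\zeta,\qquad z=-\sigma(\xi)/b_{n+1},\qquad \zeta=\Pi\xi\in H,
\]
and $d\xi=c_b\,dz\,d\zeta$, where $d\zeta$ is Lebesgue measure on $H$ and $c_b=\operatorname{dist}(b,H)>0$. Let $P$ be the orthogonal projection of $\mathbb{R}^n$ onto $\Gamma^\perp$, so $|P\xi|=\operatorname{dist}(\xi,\Gamma)$. Since $b\in\Gamma$, we have $P\xi=P\Pi\xi$.

Let $N=H\cap\Gamma$, the kernel of the nonzero functional $\sigma|_\Gamma$, so $\dim N=d-1$. Let $M$ be the orthogonal complement of $N$ in $H$, so $\dim M=(n-1)-(d-1)=r$. Since $M\cap\Gamma=M\cap N=0$, the map $P|_M:M\to\Gamma^\perp$ is injective, hence an isomorphism, and $|\mu|\le C|P\mu|$ on $M$. We write $\zeta=\nu+\mu$ with $\nu\in N$, $\mu\in M$; then $P\zeta=P\mu$ and $d\zeta=d\nu\,d\mu$.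

\subsection*{The form $q$}
The chirps with rates $b_1,\dots,b_n$ produce the phase $\sum_{j\le n}\xi_j^2/b_j$. We remove from it a multiple of $\sigma(\xi)^2$, to be carried by the output, so that the rest does not depend on $z$. Define
\[
q(\xi)=\sum_{j\le n}\frac{\xi_j^2}{b_j}+\frac{\sigma(\xi)^2}{b_{n+1}} .
\]
Its symmetric bilinear form $B$ satisfies $B(\xi,b)=\sigma(\xi)+\sigma(\xi)\sigma(b)/b_{n+1}=0$ for all $\xi$. Hence $q(\xi+tb)=q(\xi)+2tB(\xi,b)+t^2B(b,b)=q(\xi)$, and differentiating in $\xi$ gives $\nabla q(\xi+tb)=\nabla q(\xi)$. As $\nabla q$ is linear,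
\begin{equation}\label{eq:gradq}
|\nabla q(\xi)|=|\nabla q(\Pi\xi)|\le C|\Pi\xi| .
\end{equation}
The gradient is thus small near the whole line $\mathbb{R}b$, however far out, and one symbol can serve chirps of every length.

\subsection*{The pieces}
Fix $\psi\in C_c^\infty(\Gamma^\perp)$, supported in $\{1<|y|<2\}$, with $0\le\psi\le1$ and $\psi\not\equiv0$. Fix $\chi\in C_c^\infty(H)$ with $0\le\chi\le1$, $\chi=1$ for $|\zeta|\le1$ and $\chi=0$ for $|\zeta|\ge2$. For integers $k\ge0$ let
\[
\Theta_k(\zeta)=\psi(2^kP\zeta)\,\chi(2^{-k}\zeta)\qquad(\zeta\in H).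
\]
Fix an integer $k_0\ge0$ such that $|P\mu|\le2^{1-k}$ implies $|\mu|\le2^{k-1}$ for $\mu\in M$ and $k\ge k_0$; this is possible because $|\mu|\le C|P\mu|$.

\begin{lemma}\label{lem:symbol}
Let $w=(w_k)_{k\ge k_0}$ with $0\le w_k\le1$, and put
\[
\Theta^w=\sum_{k\ge k_0}w_k\Theta_k,\qquad m^w(\xi)=e^{i\pi q(\xi)}\,\Theta^w(\Pi\xi).
\]
Then $m^w\in\mathcal{M}_\Gamma$ with constants $C_\beta$ independent of $w$. The $k$-th term is supported in the shell $2^{-k}<\operatorname{dist}(\xi,\Gamma)<2^{1-k}$, and its derivatives of order $\beta$ are bounded by $C_\beta2^{k|\beta|}$.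
\end{lemma}

\begin{proof}
The $k$-th term is $w_ke^{i\pi q(\xi)}\psi(2^kP\xi)\chi(2^{-k}\Pi\xi)$. It is smooth and supported in the $k$-th shell, and the shells are disjoint. A point off $\Gamma$ has a neighborhood that meets finitely many shells, so $m^w$ is smooth off $\Gamma$, and each derivative at such a point is either zero or the derivative of a single term.

On the support of the $k$-th term $|\Pi\xi|\le2^{k+1}$, so the first derivatives of $q$ are at most $C2^k$ by \eqref{eq:gradq}. The second derivatives are constants, at most $C\le C2^{2k}$, and the third derivatives vanish. By induction on $|\beta|$, the function $e^{-i\pi q}\partial^\beta e^{i\pi q}$ is a linear combination of products of first and second derivatives of $q$ whose orders add up to $|\beta|$. Hence $|\partial^\beta e^{i\pi q}|\le C_\beta2^{k|\beta|}$ there. The $\beta$-derivatives of the other two factors are at most $C_\beta2^{k|\beta|}$ and $C_\beta2^{-k|\beta|}\le C_\beta2^{k|\beta|}$. Leibniz' rule bounds the $\beta$-derivative of the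 term by $C_\beta2^{k|\beta|}$, and $2^k<2\operatorname{dist}(\xi,\Gamma)^{-1}$ on the shell.
\end{proof}

\begin{lemma}\label{lem:mass}
For $k\ge k_0$ and $\rho>0$,
\begin{equation}\label{eq:mass}
\int_H\Theta_k\,d\zeta\ge c\,2^{k\kappa},\qquad\qquad\int_{|\zeta|\le\rho}\Theta_k\,d\zeta\le C\rho^{d-1}2^{-kr}.
\end{equation}
\end{lemma}

\begin{proof}
If $|\nu|\le2^{k-1}$ and $\psi(2^kP\mu)\ne0$, then $|\mu|\le2^{k-1}$ by the choice of $k_0$, so $|\zeta|\le2^k$ and $\chi(2^{-k}\zeta)=1$. Therefore
\[
\int_H\Theta_k\ge\int_{|\nu|\le2^{k-1}}d\nu\int_M\psi(2^kP\mu)\,d\mu=c\,2^{k(d-1)}\cdot2^{-kr}\int_M\psi(P\mu)\,d\mu,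
\]
and the last integral is positive and finite because $P|_M$ is an isomorphism. For the upper bound, $\Theta_k\le1$, and on the part of its support in $|\zeta|\le\rho$ we have $|\nu|\le\rho$ and $|\mu|\le C2^{-k}$.
\end{proof}

\section{Truncated chirps}\label{sec:chirps}

We need one textbook estimate. Van der Corput's second-derivative lemma with amplitude \cite[Ch.~VIII, \S1.2]{Stein} states that if $\phi$ is real and smooth on $[s,t]$ with $|\phi''|\ge1$, $W$ is smooth and $\lambda>0$, then $|\int_s^te^{i\lambda\phi}W|\le C\lambda^{-1/2}\big(|W(t)|+\int_s^t|W'|\big)$ with an absolute constant $C$. We use it for quadratic phases, where $\lambda=2|\alpha|$ and $\phi=(\alpha u^2+\beta u)/(2|\alpha|)$ give the following form.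

\begin{lemma}\label{lem:vdc}
For real $\alpha\ne0$, real $\beta$ and $W\in C_c^\infty(\mathbb{R})$,
\[
\Big|\int_{\mathbb{R}}e^{i(\alpha u^2+\beta u)}W(u)\,du\Big|\le C|\alpha|^{-1/2}\|W'\|_1
\]
with an absolute constant $C$.
\end{lemma}

The chirp with rate $b_j$ has frequency $b_jx$ at $x$, so cutting the frequency at $|b_j|R$ cuts it in space at $|x|\approx R$. Fix $h\in C_c^\infty(\mathbb{R})$ with $0\le h\le1$, $h=1$ on $[-1,1]$ and $\operatorname{supp}h\subset[-2,2]$. For $R\ge1$ define $f^R=(f_1^R,\dots,f_n^R)\in\mathcal{S}(\mathbb{R})^n$ by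
\[
\widehat{f_j^R}(\tau)=e^{-i\pi\tau^2/b_j}\,h\Big(\frac{\tau}{b_jR}\Big).
\]

\begin{lemma}\label{lem:norms}
There is $C_0$ such that $\|f_j^R\|_s\le C_0R^{1/s}$ for all $s\in[1,\infty]$, $R\ge1$ and $j\le n$.
\end{lemma}

\begin{proof}
Substituting $\tau=b_jRu$ and $x=Ry$ in the inversion formula gives
\[
f_j^R(x)=|b_j|R\int e^{i\alpha\phi(u)}h(u)\,du,\qquad \phi(u)=2yu-u^2,\quad \alpha=\pi b_jR^2 .
\]
Lemma~\ref{lem:vdc} yields $|f_j^R|\le CR|\alpha|^{-1/2}\le C$. Let $|y|\ge3$. For $|u|\le2$ we have $|\phi'(u)|=2|y-u|\ge\frac23|y|\ge2$ and $\phi''=-2$. Integrating by parts twice with $Dg=(g/\phi')'$,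
\[
\int e^{i\alpha\phi}h=(i\alpha)^{-2}\int e^{i\alpha\phi}D^2h,\qquad D^2h=\frac{h''}{(\phi')^2}-\frac{3h'\phi''}{(\phi')^3}+\frac{3h(\phi'')^2}{(\phi')^4},
\]
and $|D^2h|\le C|y|^{-2}$. So $|f_j^R(x)|\le CR\,\alpha^{-2}|y|^{-2}\le C|y|^{-2}$. Together, $|f_j^R(x)|\le C(1+|x|/R)^{-2}$, and the $L^s$ norm of $(1+|x|/R)^{-2}$ is at most $(2R)^{1/s}$.
\end{proof}

After truncation the $z$-integral depends on $\zeta$. The next proposition sorts the values of $\zeta$ into three ranges: for $|\zeta|\le c_1R$ the integral is close to the full Fresnel integral, for $|\zeta|>C_1R$ it vanishes, and in between it is bounded.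

\begin{proposition}\label{prop:action}
There are constants $0<c_1\le C_1$ and $R_1\ge1$ with the following property. Let $\Theta:H\to[0,1]$ be measurable and $m(\xi)=e^{i\pi q(\xi)}\Theta(\Pi\xi)$. Then for $R\ge R_1$ and $|x|\le R/4$,
\begin{equation}\label{eq:lower}
|T_m(f^R)(x)|\ge c\int_{|\zeta|\le c_1R}\Theta\,d\zeta-C\int_{c_1R<|\zeta|\le C_1R}\Theta\,d\zeta .
\end{equation}
The constants $c,C$ do not depend on $\Theta$.
\end{proposition}

\begin{proof}
By the definition of $q$, and since $\sigma(\xi)=-b_{n+1}z$ and $\xi_j=zb_j+\zeta_j$,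
\[
m(\xi)\prod_{j\le n}\widehat{f_j^R}(\xi_j)\,e^{2\pi ix\sigma(\xi)}=\Theta(\zeta)\,e^{i\pi b_{n+1}(z^2-2xz)}\,W_\zeta(z),\qquad W_\zeta(z)=\prod_{j\le n}h\Big(\frac zR+\frac{\zeta_j}{b_jR}\Big).
\]
This function of $\xi$ is bounded with compact support, so Fubini's theorem applies. With $z^2-2xz=(z-x)^2-x^2$,
\begin{equation}\label{eq:exact}
T_m(f^R)(x)=c_b\,e^{-i\pi b_{n+1}x^2}\int_H\Theta(\zeta)J(x,\zeta)\,d\zeta,\qquad J(x,\zeta)=\int_{\mathbb{R}}e^{i\pi b_{n+1}(z-x)^2}W_\zeta(z)\,dz .
\end{equation}

\emph{(i) $|J|\le C$ for all $x,\zeta,R$.} Each factor of $W_\zeta$ takes values in $[0,1]$ and its $z$-derivative has $L^1$ norm $\|h'\|_1$, so $\|W_\zeta'\|_1\le n\|h'\|_1$. Apply Lemma~\ref{lem:vdc} with $\alpha=\pi b_{n+1}$.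

\emph{(ii) $J(x,\zeta)=0$ if $|\zeta|>C_1R$.} If $W_\zeta(z)\ne0$, then $|zb_j+\zeta_j|\le2|b_j|R$ for all $j\le n$. Summing over $j$ and using $\sigma(\zeta)=0$ gives $|b_{n+1}z|\le2R\sum_{j\le n}|b_j|$. Since $b_{n+1}\ne0$, this yields $|z|\le CR$, and then $|\zeta_j|\le|b_j|(2R+|z|)\le CR$. This defines $C_1$, which we take at least as large as $c_1:=\frac12\min_{j\le n}|b_j|$.

\emph{(iii) If $|x|\le R/4$ and $|\zeta|\le c_1R$, then $|J(x,\zeta)-\gamma|\le C/R$}, where $\gamma$ is the integral \eqref{eq:fresnel} with $a=b_{n+1}$. Here $|\zeta_j/(b_jR)|\le\frac12$, so $W_\zeta=1$ for $|z|\le R/2$ and $W_\zeta=0$ for $|z|\ge\frac52R$. Thus $|z-x|\ge R/4$ on the support of $1-W_\zeta$. Write $E(z)=e^{i\pi b_{n+1}(z-x)^2}$, so that $E=E'/(2\pi ib_{n+1}(z-x))$. One integration by parts in the improper integral, whose boundary terms at $\pm\infty$ vanish because $|z-x|^{-1}\to0$, gives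
\[
\gamma-J=\int(1-W_\zeta)E\,dz=-\frac1{2\pi ib_{n+1}}\int E\,\frac{d}{dz}\Big(\frac{1-W_\zeta}{z-x}\Big)\,dz .
\]
Hence $|\gamma-J|\le C\int_{|z-x|\ge R/4}|z-x|^{-2}\,dz+C\,\frac4R\,\|W_\zeta'\|_1\le C/R$.

Choose $R_1$ so that the bound in (iii) is at most $|\gamma|/2$ for $R\ge R_1$. Since $\Theta\ge0$, the region $|\zeta|\le c_1R$ contributes to the integral in \eqref{eq:exact} a number of modulus at least $\frac12|\gamma|\int_{|\zeta|\le c_1R}\Theta$. By (i) and (ii) the rest has modulus at most $C\int_{c_1R<|\zeta|\le C_1R}\Theta$.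
\end{proof}

It remains to pass from a pointwise lower bound to operator norms of a real symbol. Knowing for each $\vec p$ that $\operatorname{Re}m$ or $\operatorname{Im}m$ is bad would not suffice, since one symbol has to fail for all $\vec p$. The choice can be made independently of $\vec p$ because the test functions do not depend on $\vec p$.

\begin{lemma}\label{lem:testing}
Let $m=m_1+im_2$ be bounded and measurable with $m_1,m_2$ real. Let $\rho,\lambda>0$, and let $g\in\mathcal{S}(\mathbb{R})^n$ satisfy $\|g_j\|_s\le C_0\rho^{1/s}$ for all $j$ and $s\in[1,\infty]$, and $|T_m(g)(x)|\ge\lambda$ for $|x|\le\rho/4$. Then there is $\iota\in\{1,2\}$ such that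
\[
\|T_{m_\iota}\|_{\vec p}\ge\tfrac12\,4^{-1/p}C_0^{-n}\lambda\qquad\text{for every }\vec p\in[1,\infty]^n .
\]
If such $g,\rho,\lambda$ exist with $\lambda$ arbitrarily large, then $T_{m_1}$ or $T_{m_2}$ satisfies no $L^p$ estimates.
\end{lemma}

\begin{proof}
Since $T_m=T_{m_1}+iT_{m_2}$, the two sets $\{|T_{m_\iota}(g)|\ge\lambda/2\}$ cover $[-\rho/4,\rho/4]$, so one of them has measure at least $\rho/4$. For this $\iota$ and every $\vec p$,
\[
\tfrac\lambda2(\rho/4)^{1/p}\le\|T_{m_\iota}(g)\|_p\le\|T_{m_\iota}\|_{\vec p}\prod_jC_0\rho^{1/p_j}=\|T_{m_\iota}\|_{\vec p}\,C_0^n\rho^{1/p},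
\]
with $1/\infty=0$. Along a sequence with $\lambda\to\infty$, one value of $\iota$ occurs infinitely often, and then $\|T_{m_\iota}\|_{\vec p}=\infty$ for all $\vec p$.
\end{proof}

Real and imaginary parts commute with derivatives. So if $m\in\mathcal{M}_\Gamma$, then $m_1,m_2\in\mathcal{M}_\Gamma$ with the same constants and with supports contained in that of $m$.

\section{Lower bounds}\label{sec:lower}

\subsection*{Infinitely many scales}
We apply Proposition~\ref{prop:action} to $\Theta^w$, and the weights must make the first term in \eqref{eq:lower} dominate. With $w_k=1$ and $\kappa>0$, Lemma~\ref{lem:mass} gives a lower bound of order $R^\kappa$ for the first integral and an upper bound of the same order for the second, which proves nothing. With $w_k=2^{-k\kappa}$ each of the roughly $\log R$ scales below $R$ contributes a constant, while the scales above $R$ form a geometric series.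

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $w_k=2^{-k\kappa}$. Since $\kappa\ge0$, we have $0<w_k\le1$, and $m=m^w\in\mathcal{M}_\Gamma$ by Lemma~\ref{lem:symbol}. The $\Theta_k$ have disjoint supports, so $0\le\Theta^w\le1$. Recall that $\Theta_k$ is supported in $|\zeta|\le2^{k+1}$.

Each $k\ge k_0$ with $2^{k+1}\le c_1R$ contributes $2^{-k\kappa}\int_H\Theta_k\ge c$ to the first integral in \eqref{eq:lower} and nothing to the second. There are at least $\log_2(c_1R)-k_0-1$ such $k$. The second integral receives contributions only from $k$ with $2^k>c_1R/2$. By the second bound in \eqref{eq:mass} and $\kappa+r=d-1\ge1$,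
\[
\int_{c_1R<|\zeta|\le C_1R}\Theta^w\le\sum_{2^k>c_1R/2}2^{-k\kappa}\,CR^{d-1}2^{-kr}=CR^{d-1}\sum_{2^k>c_1R/2}2^{-k(d-1)}\le2CR^{d-1}\Big(\frac{c_1R}2\Big)^{-(d-1)},
\]
which is bounded independently of $R$. Hence \eqref{eq:lower} gives $|T_m(f^R)(x)|\ge c\log R-C$ for $|x|\le R/4$ and $R\ge R_1$. By Lemma~\ref{lem:norms}, Lemma~\ref{lem:testing} applies with $g=f^R$, $\rho=R$ and $\lambda=c\log R-C\to\infty$, and $\operatorname{Re}m$ or $\operatorname{Im}m$ is the required symbol.
\end{proof}

\begin{remark}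
The hypothesis $d\ge\frac{n+1}2$ enters through $2^{-k\kappa}\le1$. If $\kappa<0$, the largest admissible weights are $w_k=1$, and \eqref{eq:mass} with $\rho=2^{k+1}$ gives $\sum_k\int\Theta_k\le C\sum_k2^{k\kappa}<\infty$, in agreement with Theorem~\ref{thm:MTT}. Hypothesis (H) gives $b_j\ne0$ for $j\le n$, without which the $j$-th chirp is not defined, and $b_{n+1}\ne0$, which makes $b$ transversal to $H$ and the phase of $J$ quadratic.
\end{remark}

\subsection*{The corollaries}

\begin{lemma}\label{lem:vandermonde}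
Let $1\le d\le n-1$, $r=n-d$, and let $s_1,\dots,s_n$ be distinct nonzero real numbers. Then $\Gamma=\{\xi:\sum_{j\le n}s_j^i\xi_j=0,\ 1\le i\le r\}$ is non-degenerate of dimension $d$.
\end{lemma}

\begin{proof}
Recall that the Vandermonde matrix $(t_j^i)_{0\le i<l,\,1\le j\le l}$ is invertible when $t_1,\dots,t_l$ are distinct. The matrix $(s_j^i)_{1\le i,j\le r}$ arises from such a matrix by multiplying the $j$-th column by $s_j\ne0$. So the $r$ equations are independent and $\dim\Gamma=d$. Put $s_{n+1}=0$ and $0^0=1$. Then $\tilde\Gamma$ is the kernel of $(s_j^i)_{0\le i\le r,\,1\le j\le n+1}$: the row $i=0$ says $\sum_{j\le n+1}\xi_j=0$, and the other rows do not involve $\xi_{n+1}$. If $\gamma\in\tilde\Gamma$ vanishes on a set $I$ with $|I|=d$, it is supported on the remaining $r+1$ indices. The corresponding columns form an invertible Vandermonde matrix, so $\gamma=0$. Thus $\tilde\Gamma\to\mathbb{R}^I$ is injective, and bijective since both spaces have dimension $d$.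
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:question}]
For $n\ge3$ we have $\frac{n+1}2\le n-1$, and $n-1$ is an integer, so $\frac{n+1}2\le\lceil\frac{n+1}2\rceil\le n-1$. Lemma~\ref{lem:vandermonde} gives existence. Non-degenerate subspaces satisfy (H), so Theorem~\ref{thm:main} applies.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:classification}]
If $d\ge\frac{n+1}2$, Theorem~\ref{thm:main} provides a real symbol. If $d<\frac{n+1}2$, Theorem~\ref{thm:MTT} with $p_1=\dots=p_{n+1}=n+1$ gives an estimate for every $m\in\mathcal{M}_\Gamma$; the target exponent is the H\"older one because $1/p_{n+1}'=\frac n{n+1}=\sum_{j\le n}\frac1{p_j}$.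
\end{proof}

\subsection*{Finitely many scales}
In both parts of Theorem~\ref{thm:scales}, $\Gamma$ satisfies the hypotheses of Theorem~\ref{thm:main}, so the preceding construction is available. With finitely many scales we can take $R$ so large that the second integral in \eqref{eq:lower} vanishes.

\begin{proof}[Proof of Theorem~\ref{thm:scales}(a), lower bound]
Here $\kappa=0$. Let $w_k=1$ for $k_0\le k<k_0+K$ and $w_k=0$ otherwise. By Lemma~\ref{lem:symbol}, $m^w\in\mathcal{M}_\Gamma$ with constants independent of $K$, and $m^w$ is supported in the $K$ shells $2^{-k}<\operatorname{dist}(\xi,\Gamma)<2^{1-k}$, $k_0\le k<k_0+K$. Let $R=\max(R_1,2^{k_0+K}/c_1)$. Then $\Theta^w$ is supported in $|\zeta|\le2^{k_0+K}\le c_1R$, so \eqref{eq:lower} and \eqref{eq:mass} give $|T_{m^w}(f^R)(x)|\ge cK$ for $|x|\le R/4$. Let $m_K$ be the real or imaginary part of $m^w$ selected by Lemma~\ref{lem:testing}. Then $\|T_{m_K}\|_{\vec p}\ge\frac12 4^{-1/p}C_0^{-n}cK$ for every $\vec p$.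
\end{proof}

For part (b), the single piece of index $k$ already has norm at least $c2^{k\kappa}$, but these are different symbols at different scales. We dilate each piece to scale $1$ and then translate the pieces along $\Gamma$ to disjoint positions. The pieces are invariant in the direction $b$, so they must first be cut off outside the frequency support of the test functions.

\begin{proof}[Proof of Theorem~\ref{thm:scales}(b)]
Now $\kappa\ge1$. For $k\ge k_0$ let $m_k(\xi)=e^{i\pi q(\xi)}\Theta_k(\Pi\xi)$ and $R_k=2^{k+1}/c_1$, and consider only $k$ with $R_k\ge R_1$. Since $\Theta_k$ is supported in $|\zeta|\le c_1R_k$, \eqref{eq:lower} and \eqref{eq:mass} give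
\[
|T_{m_k}(f^{R_k})(x)|\ge c\,2^{k\kappa}\qquad(|x|\le R_k/4).
\]
The Fourier transform of $f_j^{R_k}$ is supported in $|\tau|\le2|b_j|R_k\le C_22^k$, with $C_2=4\max_{j\le n}|b_j|/c_1$.

\emph{Dilation.} Let $g_j^k(x)=f_j^{R_k}(2^kx)$ and $\rho=2^{-k}R_k=2/c_1$. Then $\|g_j^k\|_s\le C_0\rho^{1/s}$ by Lemma~\ref{lem:norms}, and $\widehat{g_j^k}$ is supported in $[-C_24^k,C_24^k]$. Fix a real $\omega\in C_c^\infty(\mathbb{R}^n)$ supported in $[-2C_2,2C_2]^n$ and equal to $1$ on $[-C_2,C_2]^n$, and put
\[
a_k(\xi)=m_k(2^{-k}\xi)\,\omega(4^{-k}\xi).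
\]
By Lemma~\ref{lem:symbol}, $|\partial^\beta m_k|\le C_\beta2^{k|\beta|}$, so $|\partial^\beta a_k|\le C_\beta$ uniformly in $k$, and $a_k$ is supported in $1\le\operatorname{dist}(\xi,\Gamma)\le2$. The factor $\omega(4^{-k}\xi)$ equals $1$ on the support of $\prod_j\widehat{g_j^k}(\xi_j)$, so \eqref{eq:dilation} gives $T_{a_k}(g^k)(x)=T_{m_k}(f^{R_k})(2^kx)$. This has modulus at least $c2^{k\kappa}$ for $|x|\le\rho/4$.

\emph{Translation.} Let $t_k=8^kb\in\Gamma$ and $Q_k=t_k+[-2C_24^k,2C_24^k]^n$. Choose $k_1$ so that $k_1\ge k_0$, $R_{k_1}\ge R_1$ and $7|b_1|8^k>10\,C_24^k$ for $k\ge k_1$. The projections of $Q_k$ and $Q_{k+1}$ to the first axis are intervals whose centers are $7|b_1|8^k$ apart and whose half-lengths add up to $10\,C_24^k$. So these intervals are disjoint and move monotonically to infinity, and the cubes $Q_k$, $k\ge k_1$, are pairwise disjoint and locally finite. Set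
\[
a(\xi)=\sum_{k\ge k_1}a_k(\xi-t_k).
\]
The $k$-th term is supported in $Q_k$, so $a$ is smooth with $|\partial^\beta a|\le C_\beta$. As $t_k\in\Gamma$, the support of $a$ lies in $1\le\operatorname{dist}(\xi,\Gamma)\le2$, where $C_\beta\le2^{|\beta|}C_\beta\operatorname{dist}(\xi,\Gamma)^{-|\beta|}$. Hence $a\in\mathcal{M}_\Gamma$.

Let $\tilde g_j^k(x)=e^{2\pi i8^kb_jx}g_j^k(x)$. The product of their Fourier transforms is supported in $Q_k$, where $a=a_k(\cdot-t_k)$. By \eqref{eq:modulation}, $|T_a(\tilde g^k)|=|T_{a_k}(g^k)|\ge c2^{k\kappa}$ on $|x|\le\rho/4$, and $\|\tilde g_j^k\|_s\le C_0\rho^{1/s}$. Since $\kappa\ge1$, Lemma~\ref{lem:testing} with $\lambda=c2^{k\kappa}\to\infty$ shows that $\operatorname{Re}a$ or $\operatorname{Im}a$ satisfies no $L^p$ estimates.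
\end{proof}

\section{One scale is bounded when $2d=n+1$}\label{sec:upper}

We prove the upper bound in Theorem~\ref{thm:scales}(a) by making the heuristic of Section~\ref{sec:intro} exact. Two ingredients are needed: inequality \eqref{eq:model}, and an $L^s$ bound for the $\ell^2$ norm of the frequency pieces. In this section $\Gamma$ is non-degenerate with $2d=n+1$, and $P$ is again the orthogonal projection onto $\Gamma^\perp$.

\begin{lemma}\label{lem:counting}
Let $D>0$ and
\[
S=\Big\{\ell\in\mathbb{Z}^{n+1}:\ \sum_j\ell_j=0,\ \operatorname{dist}\big((\ell_1,\dots,\ell_n),\Gamma\big)\le D\Big\}.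
\]
Then \eqref{eq:model} holds for all nonnegative sequences $\alpha_1,\dots,\alpha_{n+1}$ on $\mathbb{Z}$, with $C=C(\Gamma,D)$.
\end{lemma}

\begin{proof}
Let $|I|=d$. We claim that each fiber of the projection $S\to\mathbb{Z}^I$ has at most $C$ points. Let $\ell,\ell'\in S$ agree on $I$. The vector of the first $n$ coordinates of $\ell-\ell'$ is within $2D$ of a point of $\Gamma$; let $\gamma\in\tilde\Gamma$ be its lift. The last coordinate of both $\ell-\ell'$ and $\gamma$ is minus the sum of the others, so the last coordinates differ by at most $2D\sqrt n$, and $|\ell-\ell'-\gamma|\le C$. Since $\ell-\ell'$ vanishes on $I$, the projection $\gamma_I$ satisfies $|\gamma_I|\le C$. The projection $\tilde\Gamma\to\mathbb{R}^I$ is a linear bijection, so $|\gamma|\le C|\gamma_I|\le C$, and $|\ell-\ell'|\le C$. This proves the claim.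

Since $n+1=2d$, we can split $\{1,\dots,n+1\}=I\sqcup I'$ with $|I|=|I'|=d$. By the Cauchy--Schwarz inequality and the claim for $I$ and for $I'$,
\[
\sum_{\ell\in S}\prod_j\alpha_{j,\ell_j}\le\Big(\sum_{\ell\in S}\prod_{j\in I}\alpha_{j,\ell_j}^2\Big)^{1/2}\Big(\sum_{\ell\in S}\prod_{j\in I'}\alpha_{j,\ell_j}^2\Big)^{1/2}\le C\prod_{j\in I}\|\alpha_j\|_{\ell^2}\prod_{j\in I'}\|\alpha_j\|_{\ell^2}.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:square}
Let $u\in\mathcal{S}(\mathbb{R})$. For $f\in\mathcal{S}(\mathbb{R})$ and $l\in\mathbb{Z}$ define $f_l$ by $\hat f_l(\tau)=\hat f(\tau)\hat u(\tau-l)$, and let $G=(\sum_l|f_l|^2)^{1/2}$. Then $\|G\|_s\le C_u\|f\|_s$ for $2\le s\le\infty$.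
\end{lemma}

\begin{proof}
We have
\[
f_l(x)=\int_{\mathbb{R}}f(x-y)u(y)e^{2\pi ily}\,dy=\int_0^1\Phi_x(y)e^{2\pi ily}\,dy,\qquad\Phi_x(y)=\sum_{v\in\mathbb{Z}}f(x-y-v)u(y+v),
\]
so the numbers $f_l(x)$ are the Fourier coefficients of the $1$-periodic function $\Phi_x$. Let $U=\sup_y\sum_v|u(y+v)|<\infty$. The Cauchy--Schwarz inequality gives $|\Phi_x(y)|^2\le U\sum_v|f(x-y-v)|^2|u(y+v)|$, and by Parseval's identity
\[
G(x)^2=\int_0^1|\Phi_x(y)|^2\,dy\le U\int_{\mathbb{R}}|f(x-y)|^2|u(y)|\,dy .
\]
Since $s/2\ge1$, Minkowski's inequality in $L^{s/2}$ yields $\|G\|_s^2\le U\|u\|_1\|f\|_s^2$.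
\end{proof}

This is where $p_j\ge2$ is used. The lemma fails for $s<2$ when $\hat u$ is a nonzero function of compact support: if $\hat g=1$ on $[-1,1]$ and $f(x)=Lg(Lx)$, then $|f_l|=|u|$ for about $2L$ values of $l$, so $\|G\|_s\ge cL^{1/2}$, while $\|f\|_s=L^{1-1/s}\|g\|_s$.

\begin{proof}[Proof of Theorem~\ref{thm:scales}(a), upper bound]
\emph{Reduction to one scale.} Fix $\theta\in C_c^\infty((\frac12,2))$ with $\sum_{k\in\mathbb{Z}}\theta(2^{-k}t)=1$ for $t>0$. Off the null set $\Gamma$ we have $m=\sum_km(\xi)\theta(2^{-k}|P\xi|)$. The $k$-th term vanishes unless $A/2<2^k<2^{K+1}A$, which leaves at most $K+3\le4K$ terms. Since $p_{n+1}'\ge1$, the triangle inequality reduces the claim to a uniform bound for each term. By \eqref{eq:dilation} the $k$-th term has the same norm as $a(\xi)=m(2^k\xi)\theta(|P\xi|)$. This $a$ is smooth, supported in $\frac12\le\operatorname{dist}(\xi,\Gamma)\le2$, and its derivatives of order at most $n+1$ are bounded in terms of the constants $C_\beta$, $|\beta|\le n+1$, uniformly in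 $k$. From now on $C$ depends only on $\Gamma$ and these constants.

\emph{Duality.} The function $F=T_a(f)$ is bounded and continuous, and $\|F\|_{p_{n+1}'}$ is the supremum of $|\int Ff_{n+1}|$ over $f_{n+1}\in C_c^\infty$ with $\|f_{n+1}\|_{p_{n+1}}\le1$. (Mollify the bounded function $|F|^{p_{n+1}'-1}\overline{\operatorname{sgn}F}\,1_{[-L,L]}$ and let $L\to\infty$; this includes $p_{n+1}=\infty$.) So it suffices to prove
\[
|\Lambda|\le C\prod_{j\le n+1}\|f_j\|_{p_j},\qquad\Lambda=\int T_a(f_1,\dots,f_n)\,f_{n+1}\,dx,\qquad f_1,\dots,f_{n+1}\in\mathcal{S}(\mathbb{R}).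
\]

\emph{Tensor products.} A symbol of the form $\prod_ja_j(\xi_j)$ gives a pointwise product of linear multipliers, so we expand $a$ into such symbols, one unit cube at a time. Let $\eta\in C_c^\infty((-1,1))$ with $\sum_{l\in\mathbb{Z}}\eta(\cdot-l)=1$, and $\tilde\eta\in C_c^\infty((-2,2))$ with $\tilde\eta=1$ on $[-1,1]$. For $\ell\in\mathbb{Z}^n$ the function $a_\ell(\xi)=a(\xi)\prod_j\eta(\xi_j-\ell_j)$ is supported in $\ell+(-1,1)^n$, and it vanishes unless $\operatorname{dist}(\ell,\Gamma)\le D:=2+\sqrt n$. Expand $a_\ell$ in a Fourier series on the cube $\ell+[-2,2]^n$, with coefficients $c_{\ell,w}=4^{-n}\int a_\ell(\xi)e^{-2\pi iw\cdot\xi/4}\,d\xi$, $w\in\mathbb{Z}^n$. Integrating by parts $n+1$ times in a variable $\xi_j$ for which $|w_j|$ is maximal gives $|c_{\ell,w}|\le C(1+|w|)^{-n-1}$ uniformly in $\ell$, and this is summable in $w$. Multiplying the series by $\prod_j\tilde\eta(\xi_j-\ell_j)$ leaves $a_\ell$ unchanged and removes the other periods. Hence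
\[
a(\xi)=\sum_{\operatorname{dist}(\ell,\Gamma)\le D}\ \sum_{w\in\mathbb{Z}^n}c_{\ell,w}\prod_{j\le n}e^{2\pi iw_j\xi_j/4}\,\tilde\eta(\xi_j-\ell_j).
\]
For $j\le n$ define $f_{j,l}$ by $\hat f_{j,l}=\hat f_j\,\tilde\eta(\cdot-l)$. The $(\ell,w)$ term of $T_a(f)(x)$ is $c_{\ell,w}\prod_{j\le n}f_{j,\ell_j}(x+w_j/4)$. Since $\sum_l|\tilde\eta(\cdot-l)|\le C$ and $\hat f_j\in L^1$, we have $\sum_{\ell,w}|c_{\ell,w}|\prod_j\|\hat f_{j,\ell_j}\|_1<\infty$. So the series for $T_a(f)$ converges absolutely and uniformly and can be integrated term by term against $f_{n+1}\in L^1$.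

\emph{Localizing $f_{n+1}$.} The product $g(x)=\prod_{j\le n}f_{j,\ell_j}(x+w_j/4)$ has Fourier support in $\sigma(\ell)+[-2n,2n]$, and $\int gf_{n+1}=\int\hat g(\tau)\hat f_{n+1}(-\tau)\,d\tau$. Put $\ell_{n+1}=-\sigma(\ell)$, let $\eta^*\in C_c^\infty(\mathbb{R})$ equal $1$ on $[-2n,2n]$, and define $\hat f_{n+1,l}=\hat f_{n+1}\,\eta^*(\cdot-l)$. For $\tau$ in the support of $\hat g$ we have $|-\tau-\ell_{n+1}|\le2n$, so $f_{n+1}$ may be replaced by $f_{n+1,\ell_{n+1}}$. With $w_{n+1}=0$ and $S$ as in Lemma~\ref{lem:counting},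
\[
|\Lambda|\le C\sum_{w\in\mathbb{Z}^n}(1+|w|)^{-n-1}\int\sum_{\ell\in S}\prod_{j\le n+1}|f_{j,\ell_j}(x+w_j/4)|\,dx .
\]

\emph{Conclusion.} Let $G_j=(\sum_l|f_{j,l}|^2)^{1/2}$. By Lemma~\ref{lem:counting} at each $x$, by H\"older's inequality with $\sum_{j\le n+1}\frac1{p_j}=1$, and by Lemma~\ref{lem:square} with $\hat u=\tilde\eta$ or $\hat u=\eta^*$, the $x$-integral is at most
\[
C\int\prod_{j\le n+1}G_j(x+w_j/4)\,dx\le C\prod_{j\le n+1}\|G_j\|_{p_j}\le C\prod_{j\le n+1}\|f_j\|_{p_j},
\]
uniformly in $w$. Summing over $w$ completes the proof.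
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kesler}
Robert M. Kesler, \emph{Unboundedness Theorems for Symbols Adapted to Large Subspaces}, arXiv:1609.05954 (2016).

\bibitem{Stein}
Stein, \emph{Harmonic Analysis}.

\end{thebibliography}
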